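# Infinitely many additivities of Yorioka ideals can be pairwise different

## 1. Functions that jump on a prescribed set of places

The talk turns on one family of functions. We build it first and then say what it is for.

Conventions: $2^{<\omega}$ is the set of finite binary sequences and $2^\omega$ the Cantor space. We put $0^0=1$, "almost all" means all but finitely many, and $\log$ is to base $2$. Depending on context, $2^n$ is a number or the set of binary strings of length $n$. For $A\subseteq\omega$ and $m_1<\omega$, $A\setminus m_1=\{m\in A:m\ge m_1\}$.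

**Parameters.** Define by recursion on $m<\omega$
$$a_0=2^4,\qquad e_m=(2a_m)^{m+1},\qquad w_0(m)=2^{3e_m},\qquad w_{j+1}(m)=2^{2^{2^{w_j(m)}}},$$
$$c_m=w_m(m),\qquad a_{m+1}=2^{c_m}.$$
All $a_m$ and $c_m$ are powers of $2$. Put $L_m=\log a_m$; then $L_m\to\infty$. Clearly $m\le a_m$ and
$$L_m\le a_m<2a_m\le e_m<w_0(m)\le c_m<a_{m+1}.\tag{1}$$
Moreover
$$\sum_{m'<m}c_{m'}\le a_m.\tag{2}$$
This is trivial for $m=0$. For $m\ge1$ the left side is a sum of strictly increasing powers of $2$ with largest term $c_{m-1}$, so it is less than $2c_{m-1}\le2^{c_{m-1}}=a_m$.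

**The jump functions.** For infinite $A\subseteq\omega$ let
$$f_A(x)=x+\sum\{c_m:m\in A,\ a_m\le x\},\qquad d^A_m=\sum\{c_{m'}:m'\in A,\ m'\le m\}.$$
So $f_A$ follows the identity, except that at each place $a_m$ with $m\in A$ it jumps up by the huge amount $c_m$. It is strictly increasing, $f_A(x)\ge x$, and
$$f_A(x)=x+d^A_m\ \text{ for }x\in[a_m,a_{m+1}),\qquad f_A(x)\ge x+d^A_m\ \text{ for all }x\ge a_m.\tag{3}$$

*Example.* Here $a_0=16$, $e_0=32$, $c_0=w_0(0)=2^{96}$, $a_1=2^{2^{96}}$. If $0\in A$ and $0\notin B$, then on $[16,a_1)$ we have $f_A(x)=x+2^{96}$ but $f_B(x)=x$.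

**What the functions are for.** Each increasing function $f$ defines an ideal $\mathcal I_f$ of null sets, and each ideal has an additivity number. We want to prescribe the additivity of $\mathcal I_{f_A}$ separately for each $A$ in a large almost disjoint family. If $A\cap B$ is finite, then at almost every place $a_m$ with $m\in A$ the function $f_A$ has just jumped and $f_B$ has not, and vice versa.

## 2. Yorioka ideals and their additivity numbers

**Definitions.** For $\sigma\in(2^{<\omega})^\omega$ let $h_\sigma(i)=|\sigma(i)|$, the length of $\sigma(i)$, and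
$$[\sigma]_\infty=\{x\in2^\omega:\exists^\infty i<\omega\ (\sigma(i)\subseteq x)\}.$$
For $f,g\in\omega^\omega$ write $f\ll g$ iff for every $k<\omega$ we have $f(i^k)\le g(i)$ for almost all $i$. For increasing $f\in\omega^\omega$, the *Yorioka ideal* is
$$\mathcal I_f=\{X\subseteq2^\omega:\exists\sigma\in(2^{<\omega})^\omega\ (X\subseteq[\sigma]_\infty\text{ and }f\ll h_\sigma)\}.$$
For an ideal $\mathcal I$ on $2^\omega$, $\mathrm{add}(\mathcal I)$ is the least size of a family $\mathcal F\subseteq\mathcal I$ with $\bigcup\mathcal F\notin\mathcal I$.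

*Examples.* If $\sigma(i)$ is the zero string of length $i$, then $[\sigma]_\infty$ contains only the zero sequence. If $f(x)=x$, then $f\ll h$ for $h(i)=2^i$, but not for $h(i)=i^5$: take $k=6$. For any increasing $f$ and any $x\in2^\omega$, let $\sigma(i)=x\restriction f(i^i)$. For $i\ge\max(k,1)$ we have $f(i^k)\le f(i^i)=h_\sigma(i)$, so $f\ll h_\sigma$ and $\{x\}\in\mathcal I_f$.

**Facts taken as known.** Each $\mathcal I_f$ is a $\sigma$-ideal contained in the null ideal. In ZFC, $\mathrm{add}(\mathcal I_f)\le\mathfrak b$ for every increasing $f$ (Kamo–Osuga), where $\mathfrak b$ is the least size of a subset of $\omega^\omega$ with no $\le^*$-bound. The second fact is used only in Section 10.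

The question is posed in Miguel A. Cardona and Diego A. Mejía, "On cardinal characteristics of Yorioka ideals", arXiv:1703.08634 (2017). Can there be a model of ZFC with infinitely many increasing functions $f$ whose cardinals $\mathrm{add}(\mathcal I_f)$ are pairwise distinct? The answer is yes.

**Main Theorem.** Let $\lambda=\lambda^{<\lambda}$ be an uncountable cardinal, $\kappa\le2^{\aleph_0}$ a cardinal, and $\langle\lambda_\alpha:\alpha<\kappa\rangle$ any sequence of uncountable regular cardinals $\le\lambda$. Then there are strictly increasing functions $f_\alpha\in\omega^\omega$ ($\alpha<\kappa$) and a ccc poset forcing $\mathfrak b=\mathfrak c=\lambda$ and $\mathrm{add}(\mathcal I_{f_\alpha})=\lambda_\alpha$ for all $\alpha<\kappa$.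

**Corollary.** It is consistent with ZFC (relative to ZFC alone) that infinitely many of the cardinals $\mathrm{add}(\mathcal I_f)$ are pairwise different.

*Proof from the Main Theorem.* Start with GCH, which holds in $L$. Take $\kappa=\omega$, $\lambda_n=\aleph_{n+1}$ and $\lambda=\aleph_{\omega+1}$. Under GCH a regular $\lambda$ satisfies $\lambda^{<\lambda}=\lambda$. In the resulting model $\mathrm{add}(\mathcal I_{f_n})=\aleph_{n+1}$ for every $n<\omega$. $\square$

## 3. Changes of $f$ that the ideal does not see

Before forcing anything, let us see how different two functions must be before there is any hope.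

**Observation.** If $f(x)\le f'(x^2)$ and $f'(x)\le f(x^2)$ for almost all $x$, then $\mathcal I_f=\mathcal I_{f'}$.

*Proof.* Suppose $f'\ll h$. For $k\ge1$ and almost all $i$, $f(i^k)\le f'(i^{2k})\le h(i)$. For $k=0$ and almost all $i$, $f(1)\le f(i)\le h(i)$. So $f\ll h$, and the argument is symmetric. $\square$

Thus $f(x)=x$, $f(x)=2x$ and $f(x)=x^2$ all give the same ideal.

*Finite changes of $A$ are invisible.* Suppose $A$ and $A'$ differ by a finite set, and put $C=\sum\{c_m:m\in A\triangle A'\}$. Then $|f_A-f_{A'}|\le C$. As $f_A$ is strictly increasing, for $x\ge\max(C,2)$ we get $f_{A'}(x)\le f_A(x)+C\le f_A(x+C)\le f_A(x^2)$, and symmetrically. So $\mathcal I_{f_A}=\mathcal I_{f_{A'}}$. This is why almost disjointness, and not disjointness, is the right condition.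

*The jumps are visible on the polynomial scale.* Let $m\in A\setminus B$ and $1\le k\le m+1$. Then $a_m^k\le e_m<a_{m+1}$, so by (2), $f_B(a_m^k)\le a_m^k+a_m\le2e_m<2^{3e_m}\le c_m\le f_A(a_m)$. So if $A\setminus B$ is infinite, no $k\geq 1$ satisfies $f_A(x)\le f_B(x^k)$ for almost all $x$. If $A\cap B$ is finite, this holds with $A$ and $B$ in either role.

## 4. An unlocalized family bounds the additivity from above

We now attach to each $A$ a combinatorial problem that lives only on the coordinates $m\in A$.

**Definition.** For $m\in A$ let $\ell^A_m=f_A(e_m)=e_m+d^A_m$ (by (1) and (3)), let $B_A(m)=2^{\ell^A_m-L_m}$ be the set of binary strings of that length, and let $\prod B_A=\prod_{m\in A}B_A(m)$. An *$(A,j)$-slalom* is a function $S$ on $A$ with $S(m)\subseteq B_A(m)$ and $|S(m)|\le w_j(m)$ for all $m\in A$. For $\varphi\in\prod B_A$ write $\varphi\in^*S$ ("$S$ localizes $\varphi$") if $\varphi(m)\in S(m)$ for almost all $m\in A$.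

Since $e_m\ge L_m$ and $d^A_m\ge c_m$ for $m\in A$,
$$|B_A(m)|\ge2^{c_m}>c_m=w_m(m)\ge w_j(m)\quad\text{for }m\in A,\ j\le m.\tag{4}$$

*Examples.* An $(A,j)$-slalom is also an $(A,j+1)$-slalom. Any countable set $\{\varphi_n:n<\omega\}$ is localized by the $(A,0)$-slalom $S(m)=\{\varphi_n(m):n\le m\}$, since $m+1\le w_0(m)$. On the other hand, by (4), no $(A,j)$-slalom localizes all of $\prod B_A$: pick $\varphi(m)\notin S(m)$ for $m\ge j$.

**Lemma 1.** If $\Phi\subseteq\prod B_A$ and for every $(A,0)$-slalom $S$ some $\varphi\in\Phi$ has $\varphi\notin^*S$, then $\mathrm{add}(\mathcal I_{f_A})\le|\Phi|$.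

*Proof.* Write $f,d_m,\ell_m$ for $f_A,d^A_m,\ell^A_m$.

**Step 1: turn each $\varphi$ into a set in $\mathcal I_f$.** For $m\in A$ fix a bijection $s\mapsto i_m(s)$ from $2^{L_m}$ onto $[a_m,2a_m)$; both sets have $a_m$ elements. These intervals are disjoint. For $\varphi\in\prod B_A$ let
$$\sigma_\varphi(i_m(s))=s^\frown\varphi(m)\in2^{\ell_m}\qquad(m\in A,\ s\in2^{L_m}),$$
and for every other $i$ let $\sigma_\varphi(i)$ be the zero string of length $f(i^i)$. So in block $m$ we attach the same tail $\varphi(m)$ to every stem $s$ of length $L_m$.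

We check $f\ll h_{\sigma_\varphi}$. Let $k$ be given. If $i\in[a_m,2a_m)$ with $m\in A$ and $m+1\ge k$, then $i^k\le(2a_m)^{m+1}=e_m$, so $f(i^k)\le\ell_m=h_{\sigma_\varphi}(i)$. If $i\ge\max(k,1)$ lies outside all these blocks, then $f(i^k)\le f(i^i)=h_{\sigma_\varphi}(i)$. Only finitely many $i$ remain. So $[\sigma_\varphi]_\infty\in\mathcal I_f$.

**Step 2: reduce to one cover $\tau$.** Let $\tau\in(2^{<\omega})^\omega$ with $f\ll h_\tau$. It suffices to find an $(A,0)$-slalom $S$, depending only on $\tau$, such that
$$\varphi\notin^*S\ \Longrightarrow\ [\sigma_\varphi]_\infty\not\subseteq[\tau]_\infty.\tag{5}$$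
Indeed, by the hypothesis on $\Phi$, then no such $[\tau]_\infty$ contains $\bigcup_{\varphi\in\Phi}[\sigma_\varphi]_\infty$. So this union is not in $\mathcal I_f$.

Choose $j_0\ge2$ with $|\tau(j)|\ge f(j^2)$ for all $j\ge j_0$, and let $J=[j_0,\infty)$. As $f(j^2)\ge f(j)\ge j$, we get $\sum_{j\in J}2^{-|\tau(j)|}\le\sum_{j\ge2}2^{-j}=\frac12$.

**Step 3: say which strings still have room to escape $\tau$.** Call a string $t$ *safe* if no $j\in J$ has $\tau(j)\subseteq t$, and
$$\sum\{2^{-|\tau(j)|}:j\in J,\ \tau(j)\supsetneq t\}\le\tfrac12\,2^{-|t|}.$$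
So $t$ has not been caught, and at most half of the cone above $t$ is caught later. The empty string is safe: $|\tau(j)|\ge2$ for $j\in J$, and the total weight is at most $\frac12$. (Illustration: if $J=[2,\infty)$ and $\tau(j)$ is the zero string of length $j^2$, then the string $0$ is safe, since the later weight is $2^{-4}+2^{-9}+\cdots\le\frac18\le\frac14$. The string $0000=\tau(2)$ is not safe.)

**Step 4: define $S$ by collecting the bad strings of length $\ell_m$.** For $m\in A$ let $T_m$ be the set of $t\in2^{\ell_m}$ with at least one of: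

1. some $j\in J$ has $|\tau(j)|\ge d_m$ and $\tau(j)\subseteq t$;
2. some $j\in J$ with $j<e_m$ has $\tau(j)\supsetneq t$;
3. $\sum\{2^{-|\tau(j)|}:j\in J,\ j\ge e_m,\ \tau(j)\supsetneq t\}>\frac12\,2^{-\ell_m}$.

We bound $|T_m|$. In (1), $f(j)\le|\tau(j)|\le\ell_m=f(e_m)$, so $2\le j\le e_m$. Each such $\tau(j)$ has at most $2^{\ell_m-d_m}=2^{e_m}$ extensions in $2^{\ell_m}$. So (1) gives at most $e_m2^{e_m}$ strings. This is where the jump pays: a string that already has length $d_m$ leaves only $e_m$ of the $\ell_m$ bits free. Case (2) gives at most $e_m$ strings, since each $\tau(j)$ properly extends at most one string of length $\ell_m$. In (3), $|\tau(j)|\ge f(j)\ge j+d_m$ for $j\ge e_m$ by (3) of Section 1, so the total weight of these $j$ is at most $\sum_{j\ge e_m}2^{-j-d_m}=2\cdot2^{-\ell_m}$. The sets of $j$ belonging to different $t$ are disjoint, and each $t$ in case (3) uses weight more than $\frac12 2^{-\ell_m}$. So there are fewer than $4$ such $t$. Hence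
$$|T_m|\le e_m2^{e_m}+e_m+4\le2^{2e_m}+2^{2e_m}\le2^{3e_m}=w_0(m).$$
Put
$$S(m)=\{v\in B_A(m):\exists s\in2^{L_m}\ (s^\frown v\in T_m)\}.$$
Each $t\in T_m$ determines its $v$, so $|S(m)|\le|T_m|\le w_0(m)$, and $S$ is an $(A,0)$-slalom. It depends only on $\tau$ (and the choice of $j_0$).

**Step 5: from one safe string to a longer one of the form $\sigma_\varphi(i)$.** Let $\varphi\notin^*S$.

*Claim.* If $t$ is safe and $N<\omega$, there are $m\ge N$ in $A$ and $s\in2^{L_m}$ with $t\subsetneq s$ and $s^\frown\varphi(m)$ safe.

Since $\varphi\notin^*S$ and $L_m\to\infty$, we may take $m\in A$, $m\ge N$, with $\varphi(m)\notin S(m)$ and $L_m/2>|t|+1$. There are $2^{L_m-|t|}$ strings $s\in2^{L_m}$ extending $t$. We discard two kinds.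

* Those with $\tau(j)\subseteq s$ for some $j\in J$. Then $\tau(j)$ is comparable with $t$, and $\tau(j)\not\subseteq t$ because $t$ is safe; so $\tau(j)\supsetneq t$. Hence there are at most $\sum\{2^{L_m-|\tau(j)|}:j\in J,\ \tau(j)\supsetneq t\}\le\frac12\,2^{L_m-|t|}$ such $s$.
* Those with $\tau(j)\supseteq s$ for some $j\in J$ with $|\tau(j)|<d_m$. Then $f(j^2)\le|\tau(j)|<d_m\le f(a_m)$, so $j^2<a_m$, that is, $2\le j<2^{L_m/2}$. Each such $j$ excludes at most one $s$. So fewer than $2^{L_m/2}$ strings are excluded.

Since $\frac12\,2^{L_m-|t|}=2^{L_m-|t|-1}>2^{L_m/2}$, some $s$ survives. Let $t'=s^\frown\varphi(m)$. As $\varphi(m)\notin S(m)$, we have $t'\notin T_m$.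

Suppose $j\in J$ and $\tau(j)\subseteq t'$. By failure of (1), $|\tau(j)|<d_m$. Both $\tau(j)$ and $s$ are initial segments of $t'$, so they are comparable; either $\tau(j)\subseteq s$ or $\tau(j)\supseteq s$ with $|\tau(j)|<d_m$. Both were excluded, a contradiction. If $j\in J$ and $\tau(j)\supsetneq t'$, then $j\ge e_m$ by failure of (2), and the total weight of these $j$ is at most $\frac12\,2^{-\ell_m}$ by failure of (3). So $t'$ is safe, and $t\subsetneq s$ because $L_m>|t|$. This proves the claim.

**Step 6: build the escaping point.** Starting with $t_0=\emptyset$, the claim gives safe strings $t_0\subsetneq t_1\subsetneq\cdots$ with $t_{n+1}=s_n{}^\frown\varphi(m_n)=\sigma_\varphi(i_{m_n}(s_n))$ and $m_n$ strictly increasing. Let $x=\bigcup_nt_n$. The indices $i_{m_n}(s_n)$ are distinct, so $x\in[\sigma_\varphi]_\infty$. If $\tau(j)\subseteq x$ with $j\in J$, then $\tau(j)\subseteq t_n$ for some $n$, contradicting safety. So only the finitely many $j<j_0$ can satisfy $\tau(j)\subseteq x$, and $x\notin[\tau]_\infty$. This proves (5). $\square$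

## 5. Localizing small families bounds the additivity from below

Let $\mathcal K$ be the set of nondecreasing unbounded $k\in\omega^\omega$ with $k(i)\le i$ for all $i$. For instance $k(i)=i$ is in $\mathcal K$, and so is every slower nondecreasing unbounded function. The functions $i\mapsto f(i^{k(i)})$ with $k\in\mathcal K$ diagonalize the infinitely many requirements in $f\ll h$.

**Lemma 2.** Let $f$ be increasing and $\theta\le\mathfrak b$. Suppose that for every $k\in\mathcal K$ and every $F\subseteq\prod_i2^{f(i^{k(i)})}$ with $|F|<\theta$ there is $S$ with $S(i)\subseteq2^{f(i^{k(i)})}$, $|S(i)|\le i$, and $x(i)\in S(i)$ for almost all $i$, for each $x\in F$. Then $\mathrm{add}(\mathcal I_f)\ge\theta$.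

*Proof.* Let $\Sigma$ be a set of fewer than $\theta$ sequences $\sigma$ with $f\ll h_\sigma$. It suffices to find $\sigma'$ with $f\ll h_{\sigma'}$ and $[\sigma]_\infty\subseteq[\sigma']_\infty$ for all $\sigma\in\Sigma$.

**Step 1: find one $k$ good for all of $\Sigma$.** For $\sigma\in\Sigma$ and $l<\omega$ choose $N^\sigma_l$ with $f(i^l)\le h_\sigma(i)$ for all $i\ge N^\sigma_l$. As $|\Sigma|<\mathfrak b$, there is a strictly increasing $N\in\omega^\omega$ such that for each $\sigma\in\Sigma$, $N^\sigma_l\le N(l)$ for almost all $l$. Let $k(i)=\max(\{l:N(l)\le i\}\cup\{0\})$. Since $N(l)\ge l$, we have $k(i)\le i$; clearly $k$ is nondecreasing and unbounded. So $k\in\mathcal K$. Let $g(i)=f(i^{k(i)})$. Fix $\sigma\in\Sigma$. For almost all $i$, $k(i)$ is large and $i\ge N(0)$, so $N^\sigma_{k(i)}\le N(k(i))\le i$, whence $g(i)\le h_\sigma(i)$.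

**Step 2: localize the truncations.** Let $\bar\sigma(i)=\sigma(i)\restriction g(i)$ where $g(i)\le h_\sigma(i)$, and let $\bar\sigma(i)\in2^{g(i)}$ be arbitrary otherwise. Take $S$ as in the hypothesis for $F=\{\bar\sigma:\sigma\in\Sigma\}$.

**Step 3: list the members of $S$ in one sequence, without losing $\ll$.** For $i\ge1$ let $J_i=[\frac{i(i-1)}2,\frac{i(i+1)}2)$. These sets partition $\omega$ and $|J_i|=i$. Let $\langle\sigma'(j):j\in J_i\rangle$ enumerate $S(i)$ with repetitions; if $S(i)=\emptyset$ use arbitrary strings in $2^{g(i)}$. Given $K$, let $j\in J_i$ be large. Then $j\le i^2$ and $k(i)\ge2K$, so $f(j^K)\le f(i^{2K})\le g(i)=h_{\sigma'}(j)$. Thus $f\ll h_{\sigma'}$.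

**Step 4: check the inclusion.** Let $y\in[\sigma]_\infty$, $\sigma\in\Sigma$. For infinitely many $i$ we have $\sigma(i)\subseteq y$, and for almost all of these $\bar\sigma(i)\subseteq\sigma(i)\subseteq y$ and $\bar\sigma(i)\in S(i)$. So for infinitely many $i$ some $j\in J_i$ has $\sigma'(j)=\bar\sigma(i)\subseteq y$, and $y\in[\sigma']_\infty$. $\square$

So the task is: for each $\alpha$, make all small families localizable in the sense of Lemma 2 for $f_\alpha$, where "small" means of size $<\lambda_\alpha$, while a family of size $\lambda_\alpha$ stays unlocalized in the sense of Lemma 1.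

## 6. Posets that keep families unlocalized

**Definition.** Let $\theta$ be regular uncountable and $A\subseteq\omega$ infinite. A poset $Q$ is *$(\theta,A)$-good* if for each $j$ and each $Q$-name $\dot S$ of an $(A,j)$-slalom there is a set $Y$ with $|Y|<\theta$, each member of which is an $(A,j')$-slalom for some $j'<\omega$, such that for every $\varphi\in\prod B_A$: if $\varphi\notin^*S'$ for all $S'\in Y$, then $\Vdash\varphi\notin^*\dot S$.

So fewer than $\theta$ ground-model slaloms do all the localizing that $\dot S$ can do on ground-model points. The slaloms in $Y$ may be wider than $\dot S$, which is why we carry the index $j$. For example, the trivial poset is good with $Y=\{S\}$.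

To verify the last clause it is enough to show: if some $p\in Q$ and $m_1<\omega$ satisfy
$$p\Vdash\forall m\in A\setminus m_1\ \ \varphi(m)\in\dot S(m),\tag{6}$$
then $\varphi\in^*S'$ for some $S'\in Y$. Indeed, if $\not\Vdash\varphi\notin^*\dot S$, some condition forces $\varphi\in^*\dot S$, and an extension of it decides a suitable $m_1$.

**Lemma 3.** If $|Q|<\theta$, then $Q$ is $(\theta,A)$-good.

*Proof.* For $p\in Q$ choose a decreasing sequence $\langle p_m:m\in A\rangle$ below $p$ with $p_m$ deciding $\dot S(m)$ to be $S_p(m)$. This is possible, as $\dot S(m)$ is a subset of the finite set $B_A(m)$. Then $S_p$ is an $(A,j)$-slalom. Let $Y=\{S_p:p\in Q\}$. If (6) holds, then for $m\in A\setminus m_1$ the condition $p_m\le p$ forces $\varphi(m)\in\dot S(m)=S_p(m)$. So $\varphi\in^*S_p$. $\square$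

Recall that $Q$ is *$\sigma$-centered* if $Q=\bigcup_nD_n$ where any finitely many members of $D_n$ have a common extension in $Q$. *Hechler forcing* consists of pairs $(s,h)$ with $s\in\omega^{<\omega}$, $h\in\omega^\omega$; $(s',h')\le(s,h)$ iff $s\subseteq s'$, $h\le h'$ and $s'(i)\ge h(i)$ for $i\in|s'|\setminus|s|$. Conditions with the same $s$ have a common extension (take the pointwise maximum of the $h$'s), so it is $\sigma$-centered, hence ccc. The generic real $\bigcup s$ dominates every ground-model $u$, because any $(s,h)$ can be extended to $(s,\max(h,u))$.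

**Lemma 4.** $\sigma$-centered posets, in particular Hechler forcing, are $(\theta,A)$-good.

*Proof.* Let $Q=\bigcup_nD_n$ with $D_n$ centered, and $S_n(m)=\{v:\exists p\in D_n\ p\Vdash v\in\dot S(m)\}$. If $|S_n(m)|>w_j(m)$, then a common extension of $w_j(m)+1$ conditions in $D_n$, witnessing different $v$, forces $|\dot S(m)|>w_j(m)$, a contradiction. So $S_n$ is an $(A,j)$-slalom. Let $Y=\{S_n:n<\omega\}$. If (6) holds and $p\in D_n$, then $\varphi(m)\in S_n(m)$ for all $m\in A\setminus m_1$. $\square$

*The case of two values.* Let $A,B$ be disjoint, with targets $\mathrm{add}(\mathcal I_{f_A})=\aleph_1$ and $\mathrm{add}(\mathcal I_{f_B})=\aleph_2$. For $f_A$ we need to localize only countable families, with countable posets. For $f_B$ we must localize families of size $\aleph_1$, with posets of size $\aleph_1$. To protect the family for $B$ of size $\aleph_2$, Lemma 3 suffices in both cases, since $\aleph_1<\aleph_2$. To protect the family for $A$ of size $\aleph_1$ against posets of size $\aleph_1$, Lemma 3 says nothing. This is the case that needs the jumps.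

## 7. Localization forcing and the count of types

**Definition.** Let $B\subseteq\omega$ be infinite, $k\in\mathcal K$, $g(i)=f_B(i^{k(i)})$ and $F\subseteq\prod_i2^{g(i)}$. Let $\mathbb L(g,F)$ consist of pairs $(s,E)$ where $s$ is a finite sequence with $s(i)\subseteq2^{g(i)}$ and $|s(i)|\le i$ for $i<|s|$, and $E\subseteq F$ is finite with $|E|\le|s|$. Put $(s',E')\le(s,E)$ iff $s\subseteq s'$, $E\subseteq E'$ and $x(i)\in s'(i)$ for all $x\in E$, $i\in|s'|\setminus|s|$.

*It adds what Lemma 2 asks for.* Given $(s,E)$ with $n=|s|$, we may extend $s$ by $s(n)=\{x(n):x\in E\}$, since $|E|\le n$. After that $|E|<|s|$, so another element of $F$ may be added to $E$. By genericity $S=\bigcup s$ is defined on $\omega$, satisfies $|S(i)|\le i$, and has $x(i)\in S(i)$ for almost all $i$, for each $x\in F$.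

*It is ccc and small when $F$ is.* Repeated lengthening of $s$ as above shows that the conditions with $|E|\le|s|/2$ are dense. Two of them with the same $s$, say $(s,E)$ and $(s,E')$, have the common extension $(s,E\cup E')$. There are only countably many $s$, so an uncountable antichain, refined into this dense set, gives a contradiction. Also
$$|\mathbb L(g,F)|\le\max(|F|,\aleph_0).\tag{7}$$

**Why the argument of Lemma 4 does not apply directly.** One would like to split conditions by their first coordinate $s$. But conditions with the same $s$ need not be compatible. Let $|s|=1$, $s(0)=\emptyset$, $E_0=\{x_0\}$, $E_1=\{x_1\}$ with $x_0(1)\ne x_1(1)$. A common extension $(s',E')$ would have $|E'|\ge2$, so $|s'|\ge2$, and $s'(1)$ would contain two elements, which is not allowed. If instead $x_0$ and $x_1$ agree up to a large $M$, there is no conflict below $M$, and at length $M$ there is room for both. So we split further, by the restrictions of the members of $E$ to $M$, and count the classes.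

**Where the count is void.** Fix $m\in A$, $w=w_j(m)$ and $M=m(w+1)$. We shall find that for fixed $s$ the number of strings that can be forced into $\dot S(m)$ is at most
$$w\cdot2^{m\sum_{i<M}g(i)}.\tag{8}$$
A natural first plan is to order the functions by growth. Suppose we localize for an increasing $f\ge f_A$ in place of $f_B$, so $g(i)=f(i^{k(i)})$; for example $f=f_B$ with $B\supseteq A$. If $m\ge1$ and $k(e_m)\ge1$, then $e_m<w<M$, so the sum in (8) contains the term $g(e_m)\ge f(e_m)\ge f_A(e_m)=\ell^A_m$. So (8) is at least $2^{\ell^A_m}\ge|B_A(m)|$, and it says nothing at almost every $m\in A$. With functions ordered pointwise, this count is therefore void in one of the two directions, while the Main Theorem puts no condition on the order of the $\lambda_\alpha$. What the count needs at place $m\in A$ is that the function being localized has not jumped at $a_m$. For $A\cap B$ finite this is true at almost all $m\in A$, and with the roles exchanged at almost all $m\in B$.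

**Lemma 5.** If $A\cap B$ is finite, then $\mathbb L(g,F)$ is $(\theta,A)$-good for every regular uncountable $\theta$.

*Proof.* Let $\dot S$ be a name of an $(A,j)$-slalom.

**Step 1: define countably many candidate slaloms.** For a finite sequence $s$ as above and $l\le|s|$ let $D_{s,l}$ be the set of conditions $(s,E)$ with $|E|=l$. For $m\in A\setminus B$ with $m\ge\max(|s|,j+1)$ put
$$S_{s,l}(m)=\{v\in B_A(m):\exists p\in D_{s,l}\ p\Vdash v\in\dot S(m)\},$$
and put $S_{s,l}(m)=\emptyset$ for the other, finitely many, $m\in A$. We shall show that $S_{s,l}$ is an $(A,j+1)$-slalom. Then $Y=\{S_{s,l}:s,l\}$ is countable and works: if $(s,E)$ and $m_1$ satisfy (6), then $\varphi(m)\in S_{s,|E|}(m)$ for almost all $m\in A$.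

**Step 2: count by types.** Fix $m\in A\setminus B$ with $m\ge\max(|s|,j+1)$; let $w=w_j(m)$ and $M=m(w+1)$, so $M\ge m\ge|s|$. The *type* of $(s,E)\in D_{s,l}$ is $\{x\restriction M:x\in E\}$. It is the range of a function from $l\le m$ into $\prod_{i<M}2^{g(i)}$, so there are at most $2^{m\sum_{i<M}g(i)}$ types.

Any $w+1$ conditions $(s,E_r)$, $r\le w$, in $D_{s,l}$ of the same type $\mathfrak t$ have a common extension $(s',\bigcup_rE_r)$: let $|s'|=M$, $s\subseteq s'$, and $s'(i)=\{y(i):y\in\mathfrak t\}$ for $|s|\le i<M$. Here $|s'(i)|\le l\le|s|\le i$ and $|\bigcup_rE_r|\le(w+1)l\le(w+1)m=M=|s'|$, so this is a condition. If $x\in E_r$ and $|s|\le i<M$, then $x(i)=(x\restriction M)(i)\in s'(i)$, so it extends each $(s,E_r)$.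

If more than $w$ many $v$ were forced into $\dot S(m)$ by conditions of type $\mathfrak t$, a common extension of $w+1$ of these conditions would force $|\dot S(m)|>w$, a contradiction. So each type contributes at most $w$ many $v$, and $|S_{s,l}(m)|$ is at most (8).

**Step 3: bound the exponent, using $m\notin B$.** We have $w\ge2^{3e_m}\ge2^{96}$ and $m\le a_m\le w-1$ by (1), so $M\le(w-1)(w+1)\le w^2$ and
$$M^M\le(w^2)^{w^2}=2^{2w^2\log w}\le2^{w^4}.$$
As $m\ge j+1$, we have $2^{w^4}<w_{j+1}(m)\le w_m(m)=c_m<a_{m+1}$. So $M^M<a_{m+1}$. For $i<M$ we have $i^{k(i)}\le M^M$, since $k(i)\le i$ (and $0^{k(0)}=0^0=1$). The jumps of $f_B$ at places $\le M^M$ are at $a_{m'}$ with $m'\in B$, $m'\le m$, and $m'\ne m$ because $m\notin B$. So by (2)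
$$g(i)\le f_B(M^M)\le M^M+\sum_{m'<m}c_{m'}\le M^M+a_m\le2\cdot2^{w^4}.$$
Therefore $m\sum_{i<M}g(i)\le w\cdot w^2\cdot2\cdot2^{w^4}\le2^{2w^4}$, and
$$|S_{s,l}(m)|\le w\,2^{2^{2w^4}}\le2^{2^{3w^4}}\le2^{2^{2^w}}=w_{j+1}(m),$$
where we used $3w^4\le2^w$, true for $w\ge2^{96}$. So $S_{s,l}$ is an $(A,j+1)$-slalom. $\square$

The three nested exponentials in $w_{j+1}$ are what this count costs. By (4), any fixed finite number of such losses is still far below $|B_A(m)|$ for large $m\in A$.

## 8. Goodness along finite support iterations

We recall that a finite support iteration of ccc posets is ccc, and that ccc posets preserve cardinals and their regularity.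

**Lemma 6.** Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be a finite support iteration of ccc posets, each $\dot Q_\xi$ forced to be $(\theta,A)$-good. Then $P_\delta$ is $(\theta,A)$-good.

*Proof.* We show by induction on $\xi\le\delta$ that $P_\xi$ is $(\theta,A)$-good. The case $\xi=0$ is trivial. All $P_\xi$ are ccc, so $\theta$ remains regular uncountable in the extensions.

**Successor step: pull the slaloms for $\dot Q_\xi$ back through $P_\xi$.** Let $\dot S$ be a $P_{\xi+1}$-name of an $(A,j)$-slalom. In $V^{P_\xi}$ take $\dot Y$ from goodness of $\dot Q_\xi$. Adding the empty slalom (constant value $\emptyset$, which localizes no $\varphi$) we may assume $\dot Y\ne\emptyset$. By ccc there are only countably many possible values of $|\dot Y|$, all $<\theta$; by regularity of $\theta$ there is an infinite $\mu<\theta$ with $\Vdash_\xi|\dot Y|\le\mu$. Enumerate $\dot Y$, with repetitions, by names $\langle\dot S_\nu:\nu<\mu\rangle$. For $j'<\omega$ let $\dot S_{\nu,j'}$ name $\dot S_\nu$ if that is an $(A,j')$-slalom, and the empty slalom otherwise. Goodness of $P_\xi$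 gives a set $Y_{\nu,j'}$ for $\dot S_{\nu,j'}$. Let $Y=\bigcup_{\nu,j'}Y_{\nu,j'}$. It is a union of fewer than $\theta$ sets of size $<\theta$, so $|Y|<\theta$. If $\varphi\notin^*S'$ for all $S'\in Y$, then $\Vdash_\xi\varphi\notin^*\dot S_{\nu,j'}$ for all $\nu,j'$. Every member of $\dot Y$ is some $\dot S_{\nu,j'}$, so $P_\xi$ forces that $\varphi\notin^*$ every member of $\dot Y$. By the choice of $\dot Y$, $\Vdash_{\xi+1}\varphi\notin^*\dot S$.

**Limit step, $\mathrm{cf}(\xi)>\omega$: nothing new appears.** The name $\dot S$ is determined by countably many countable antichains, whose elements have finite supports. So $\dot S$ is equivalent to a $P_{\xi'}$-name for some $\xi'<\xi$. Apply goodness of $P_{\xi'}$.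

**Limit step, $\mathrm{cf}(\xi)=\omega$: approximate $\dot S$ from each earlier stage.** Let $\xi_n\nearrow\xi$. In $V[G_{\xi_n}]$ let $P_\xi/G_{\xi_n}=\{q\in P_\xi:q\restriction\xi_n\in G_{\xi_n}\}$, and choose a decreasing sequence $\langle q_m:m\in A\rangle$ in it with $q_m$ deciding $\dot S(m)$ to be $S_n(m)$. This is possible. Given $q\in P_\xi/G_{\xi_n}$, the set of $r\restriction\xi_n$ with $r\le q$ deciding $\dot S(m)$ is dense below $q\restriction\xi_n$: for $p'\le q\restriction\xi_n$, extend the condition $p'\cup q\restriction[\xi_n,\xi)$ to some $r$ deciding $\dot S(m)$. As $q\restriction\xi_n\in G_{\xi_n}$, this set meets $G_{\xi_n}$. This defines a $P_{\xi_n}$-name $\dot S_n$ of an $(A,j)$-slalom. Let $Y_n$ come from goodness of $P_{\xi_n}$ for $\dot S_n$, and let $Y=\bigcup_nY_n$; then $|Y|<\theta$.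

Let $\varphi\notin^*S'$ for all $S'\in Y$, and suppose toward a contradiction that $p\in P_\xi$ and $m_1$ satisfy (6). The support of $p$ is finite, so it is contained in some $\xi_n$. Take a generic $G_{\xi_n}\ni p\restriction\xi_n$. By choice of $Y_n$, $\varphi\notin^*S_n$, so $\varphi(m)\notin S_n(m)$ for some $m\ge m_1$ in $A$. Take a $P_\xi$-generic $G_\xi$ with $G_\xi\restriction\xi_n=G_{\xi_n}$ and $q_m\in G_\xi$; it exists since $q_m\in P_\xi/G_{\xi_n}$. As $p$ has support in $\xi_n$ and $p\restriction\xi_n\in G_{\xi_n}$, we have $p\in G_\xi$. So $\varphi(m)\in\dot S[G_\xi](m)$, but $\dot S[G_\xi](m)=S_n(m)$ because $q_m\in G_\xi$. This is a contradiction. $\square$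

**Lemma 7.** Let $P$ be $(\theta,A)$-good and let $\langle\varphi_\xi:\xi<\theta\rangle$ in $\prod B_A$ be such that $|\{\xi<\theta:\varphi_\xi\in^*S\}|<\theta$ for every $j$ and every $(A,j)$-slalom $S$. Then $P$ forces that for every $(A,0)$-slalom $S$ some $\varphi_\xi\notin^*S$.

*Proof.* Let $\dot S$ name an $(A,0)$-slalom and take $Y$ from goodness. The set $\bigcup_{S'\in Y}\{\xi<\theta:\varphi_\xi\in^*S'\}$ is a union of fewer than $\theta$ sets of size $<\theta$, so it is not all of $\theta$. For $\xi$ outside it, $\varphi_\xi\notin^*S'$ for all $S'\in Y$, so $\Vdash\varphi_\xi\notin^*\dot S$. $\square$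

## 9. The iteration and the proof of the Main Theorem

We may assume $\kappa>0$. In $V$ fix an almost disjoint family $\langle A_\alpha:\alpha<\kappa\rangle$ of infinite subsets of $\omega$ (any two of them have finite intersection). It exists because $\kappa\le2^{\aleph_0}$: take, for $x\in2^\omega$, the sets $\{x\restriction n:n<\omega\}$ and copy $2^{<\omega}$ to $\omega$. Let $f_\alpha=f_{A_\alpha}$.

**Step 1: cardinal arithmetic.** From $\lambda^{<\lambda}=\lambda>\omega$ we get that $\lambda$ is regular (as $\lambda^{\mathrm{cf}(\lambda)}>\lambda$) and $\lambda=\lambda^{\aleph_0}\ge2^{\aleph_0}\ge\kappa$. If a ccc poset has a dense subset of size $\le\lambda$, it preserves $\lambda^{<\lambda}=\lambda$: for $\mu<\lambda$, a nice name for a function from $\mu$ to $\lambda$ consists of $\mu$ countable antichains in the dense set, each with a labeling by ordinals $<\lambda$, so there are at most $(\lambda^{\aleph_0})^\mu=\lambda$ of them. In particular such a poset forces $\mathfrak c\le\lambda$.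

**Step 2: create the families to be protected.** Let $V_1=V[\langle c_\xi:\xi<\lambda\rangle]$, where $c_\xi\in\omega^\omega$ are the Cohen reals added by $\mathrm{Fn}(\lambda\times\omega,\omega)$. (A symbol $c_\xi$ in this step is a Cohen real, not a parameter of Section 1.) This poset is ccc of size $\lambda$, so $V_1\models\lambda^{<\lambda}=\lambda$. For $\alpha<\kappa$ and $\xi<\lambda_\alpha$ let $\varphi^\alpha_\xi\in\prod B_{A_\alpha}$ be such that $\varphi^\alpha_\xi(m)$ is the element of $B_{A_\alpha}(m)$ with number $c_\xi(m)\bmod|B_{A_\alpha}(m)|$ in an enumeration fixed in $V$.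

Let $S\in V_1$ be an $(A_\alpha,j)$-slalom. It is coded by a real, and a nice name for it involves countably many conditions with finite domains. So $S\in V[\langle c_\eta:\eta\in C\rangle]$ for some countable $C\subseteq\lambda$, $C\in V$. For $\xi\notin C$, $c_\xi$ is Cohen over that model. By (4), $S(m)\ne B_{A_\alpha}(m)$ for all $m\in A_\alpha$ with $m\ge j$. So any finite part of $c_\xi$ can be extended to make $\varphi^\alpha_\xi(m)\notin S(m)$ for some $m\in A_\alpha$ as large as we like. By density $\varphi^\alpha_\xi\notin^*S$. Hence in $V_1$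
$$|\{\xi<\lambda_\alpha:\varphi^\alpha_\xi\in^*S\}|\le\aleph_0<\lambda_\alpha.\tag{9}$$

**Step 3: define the iteration.** In $V_1$ define a finite support iteration $\langle P_\xi,\dot Q_\xi:\xi<\lambda\rangle$ of ccc posets. At even $\xi$, $\dot Q_\xi$ is Hechler forcing. At odd $\xi$, $\dot Q_\xi=\mathbb L(g,F)$ with $g(i)=f_\beta(i^{k(i)})$, where $(\beta,k,F)$ is a *triple*: $\beta<\kappa$, $k\in\mathcal K$, $F\subseteq\prod_i2^{g(i)}$ and $|F|<\lambda_\beta$.

*Sizes.* Inductively, $P_\xi$ is ccc and has a dense subset of size $\le\lambda$, so it forces $\lambda^{<\lambda}=\lambda$ and $\mathfrak c\le\lambda$. Hence in $V_1[G_\xi]$ both kinds of iterands have size $\le\lambda$ (by (7) for $\mathbb L(g,F)$). We replace each by an isomorphic copy with underlying set contained in $\lambda$ and with maximal element $0$; being good or ccc is not affected. By induction, the conditions $p\in P_\xi$ for which each $p(\eta)$, $\eta\in\mathrm{supp}(p)$, is the canonical name of an ordinal $<\lambda$ are dense in $P_\xi$. At a successor $\eta+1$, extend $p\restriction\eta$ to decide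 $p(\eta)$ and then extend further into the dense subset of $P_\eta$; at a limit, the finite support of $p$ is bounded. There are at most $\lambda$ such conditions, so the induction continues, also to $P_\lambda$.

*Bookkeeping.* In $V_1[G_\eta]$ there are at most $\kappa\cdot2^{\aleph_0}\cdot\lambda^{<\lambda}=\lambda$ triples. Once $P_\eta$ is defined, fix $P_\eta$-names $\langle\dot t^\eta_\zeta:\zeta<\lambda\rangle$ forced to enumerate all of them. Fix a surjection $\pi$ from the odd ordinals below $\lambda$ onto $\lambda\times\lambda$ such that $\pi(\xi)=(\eta,\zeta)$ implies $\eta\le\xi$. (Take a map that attains each pair $\lambda$ times, and reset the value to $(0,0)$ wherever the first coordinate exceeds $\xi$; each pair is attained cofinally often, so it survives.) At odd $\xi$ with $\pi(\xi)=(\eta,\zeta)$ use the triple named by $\dot t^\eta_\zeta$. It is still a triple in $V_1[G_\xi]$, since passing to an extension does not increase $|F|$.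

So every triple in every $V_1[G_\eta]$, $\eta<\lambda$, is handled at some odd stage $\xi\ge\eta$. Let $G$ be $P_\lambda$-generic over $V_1$.

**Step 4: small sets of reals appear early.** In $V_1[G]$ let $F$ be a set of fewer than $\lambda$ reals. Then $F$, together with an enumeration of length $\mu=|F|<\lambda$, is coded by a subset of $\mu\times\omega$. By ccc it has a nice name built from at most $|\mu|\cdot\aleph_0<\lambda$ conditions. These have finite supports and $\lambda$ is regular, so this is a $P_\eta$-name for some $\eta<\lambda$. Hence $F\in V_1[G_\eta]$ and $|F|\le|\mu|$ there.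

**Step 5: every iterand is good for every $\alpha$.** We claim that for all $\alpha<\kappa$ and $\xi<\lambda$, $\dot Q_\xi$ is forced to be $(\lambda_\alpha,A_\alpha)$-good. Work in $V_1[G_\xi]$; which case below occurs may depend on the generic, but one of them holds.

* Hechler stages: Lemma 4.
* Stages with triple $(\beta,k,F)$ and $\lambda_\alpha\ge\lambda_\beta$, including $\alpha=\beta$: by (7), $|\mathbb L(g,F)|\le\max(|F|,\aleph_0)<\lambda_\beta\le\lambda_\alpha$, so Lemma 3 applies.
* Stages with triple $(\beta,k,F)$ and $\lambda_\alpha<\lambda_\beta$: then $\alpha\ne\beta$, so $A_\alpha\cap A_\beta$ is finite, and Lemma 5 applies with $A=A_\alpha$, $B=A_\beta$.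

By Lemma 6, applied in $V_1$, $P_\lambda$ is $(\lambda_\alpha,A_\alpha)$-good for every $\alpha<\kappa$.

**Step 6: $\mathrm{add}(\mathcal I_{f_\alpha})\le\lambda_\alpha$.** By (9) and Lemma 7 (applied in $V_1$), in $V_1[G]$ no $(A_\alpha,0)$-slalom localizes all of $\{\varphi^\alpha_\xi:\xi<\lambda_\alpha\}$. Apply Lemma 1 in $V_1[G]$.

**Step 7: $\mathfrak b=\mathfrak c=\lambda$.** By Step 4, every set of fewer than $\lambda$ functions in $\omega^\omega$ of $V_1[G]$ belongs to some $V_1[G_\eta]$, $\eta<\lambda$, so it is dominated by a later Hechler real. Hence $\mathfrak b\ge\lambda$. As $P_\lambda$ is ccc with a dense subset of size $\le\lambda$, $\mathfrak c\le\lambda^{\aleph_0}=\lambda$. Finally $\mathfrak b\le\mathfrak c$.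

**Step 8: $\mathrm{add}(\mathcal I_{f_\alpha})\ge\lambda_\alpha$.** In $V_1[G]$ let $k\in\mathcal K$ and $F\subseteq\prod_i2^{f_\alpha(i^{k(i)})}$ with $|F|<\lambda_\alpha\le\lambda$. By Step 4, $k,F\in V_1[G_\eta]$ for some $\eta<\lambda$, and $|F|<\lambda_\alpha$ there. So $(\alpha,k,F)$ is a triple there and is handled at some stage $\xi\ge\eta$. The generic slalom of $\mathbb L(g,F)$ localizes $F$ with $|S(i)|\le i$. Since $\lambda_\alpha\le\lambda=\mathfrak b$, Lemma 2 with $\theta=\lambda_\alpha$ gives $\mathrm{add}(\mathcal I_{f_\alpha})\ge\lambda_\alpha$.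

The required ccc poset is $\mathrm{Fn}(\lambda\times\omega,\omega)$ followed by $P_\lambda$. $\blacksquare$

## 10. The spectrum of additivities

Let $\mathrm{Spec}=\{\mathrm{add}(\mathcal I_f):f\in\omega^\omega\text{ increasing}\}$.

**ZFC bound.** Every member of $\mathrm{Spec}$ is an uncountable regular cardinal $\le\mathfrak b$.

*Proof.* It is uncountable because $\mathcal I_f$ is a $\sigma$-ideal. Suppose $\mu=\mathrm{add}(\mathcal I_f)$ were singular. A witness of size $\mu$ would split into fewer than $\mu$ subfamilies, each of size $<\mu$. The union of each would be in $\mathcal I_f$, and hence so would the union of all of them, a contradiction. It is $\le\mathfrak b$ by Kamo–Osuga. $\square$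

In particular, infinitely many values require $\mathfrak b\ge\aleph_\omega$, hence $\mathfrak b\ge\aleph_{\omega+1}$, as $\mathfrak b$ is regular. The model of the Corollary, with $\mathfrak b=\mathfrak c=\aleph_{\omega+1}$, attains this minimum.

**Theorem A (maximal spectrum).** If $\lambda^{<\lambda}=\lambda>\omega$, there is a ccc poset forcing $\mathfrak b=\mathfrak c=\lambda$ and
$$\mathrm{Spec}=\{\mu:\aleph_1\le\mu\le\mathfrak c,\ \mu\text{ regular}\}.$$

*Proof.* The Main Theorem allows only $2^{\aleph_0}$ functions, so we first enlarge $2^{\aleph_0}$: add $\lambda$ Cohen reals. Then $2^{\aleph_0}=\lambda$ and still $\lambda^{<\lambda}=\lambda$ by Step 1 of Section 9. There are at most $\lambda=2^{\aleph_0}$ regular uncountable cardinals $\le\lambda$. Apply the Main Theorem in this extension to an enumeration of all of them. A cardinal that is regular in the final model is regular in the intermediate one, so it occurs in the enumeration; this gives "$\supseteq$". The inclusion "$\subseteq$" is the ZFC bound together with $\mathfrak b\le\mathfrak c$. $\square$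

For example, under GCH with $\lambda=\aleph_{\omega_1+1}$ this yields, without large cardinals, uncountably many distinct values.

**Theorem B (continuum many values).** If $|\mathrm{Spec}|=\mathfrak c$, then $\mathfrak b=\mathfrak c$ is weakly inaccessible. Conversely, if $\lambda$ is (strongly) inaccessible, some ccc poset forces $|\mathrm{Spec}|=\mathfrak c=\lambda$. Hence "$|\mathrm{Spec}|=\mathfrak c$" is equiconsistent with the existence of an inaccessible cardinal.

*Proof.* Let $\mathfrak b=\aleph_\gamma$ and suppose $|\mathrm{Spec}|=\mathfrak c$. By the ZFC bound there are at least $\mathfrak c$ infinite cardinals $\le\aleph_\gamma$, so $|\gamma+1|\ge\mathfrak c$, hence $\gamma\ge\mathfrak c$. Then $\mathfrak c\le\gamma\le\aleph_\gamma=\mathfrak b\le\mathfrak c$. So $\mathfrak b=\mathfrak c=\gamma=\aleph_\gamma$. Here $\gamma$ is an infinite cardinal, so it is a limit ordinal, and $\aleph_\gamma$ is a limit cardinal. Being equal to $\mathfrak b$, it is regular and uncountable, so it is weakly inaccessible. In $L$ it is still a regular uncountable limit cardinal, and GCH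 holds there, so it is inaccessible in $L$.

Conversely, if $\lambda$ is inaccessible, then $\lambda^{<\lambda}=\lambda$, and there are $\lambda$ regular uncountable cardinals below $\lambda$ (the uncountable successor cardinals). They remain regular in ccc extensions. Apply Theorem A: in its model $\mathrm{Spec}$ has $\lambda=\mathfrak c$ members. $\square$
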